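\title{Reflexive precompact group topologies on the integers}


\begin{abstract}
We show in ZFC that the group $\mathbb Z$ of integers carries precompact Hausdorff group topologies that are reflexive in the sense of Pontryagin duality, which answers a question of Tkachenko. There are $2^{\mathfrak c}$ pairwise non-isomorphic examples; the dual group of each is free abelian of rank $\mathfrak c$, and its completion is $\mathbb T^{\mathfrak c}$. We also prove necessary conditions: in a countably infinite precompact reflexive group there are nontrivial convergent sequences, none of them converges fast, the dual has only finite compact subsets, and the dual has at least $\mathfrak b$ elements. It follows that every infinite finitely generated abelian group admits a reflexive precompact topology and that no countably infinite abelian group of bounded exponent does.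
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb T=\mathbb R/\mathbb Z$ be the circle group, written additively. A \emph{character} of an abelian group $G$ is a homomorphism $G\to\mathbb T$. For a topological abelian group $G$, the \emph{dual} $G^\wedge$ is the group of continuous characters with the compact-open topology, that is, the topology of uniform convergence on the compact subsets of $G$. The \emph{bidual} $G^{\wedge\wedge}=(G^\wedge)^\wedge$ again carries the compact-open topology. The group $G$ is \emph{reflexive} if the evaluation map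
\[
\alpha_G\colon G\to G^{\wedge\wedge},\qquad \alpha_G(g)(\chi)=\chi(g),
\]
is a topological isomorphism. Reflexivity says that $G$ can be recovered from its continuous characters: every continuous character of $G^\wedge$ is the evaluation at exactly one point of $G$, and the topology of $G$ is that of uniform convergence on the compact subsets of $G^\wedge$.

By the Pontryagin--van Kampen theorem, every locally compact Hausdorff abelian group is reflexive. On the group $\mathbb Z$ this theorem covers only the discrete topology: a countable locally compact Hausdorff group has an isolated point by the Baire category theorem, hence is discrete. Gabriyelyan (2010) found a non-discrete reflexive group topology on $\mathbb Z$. At the opposite end from the discrete topology are those in which every neighborhood of $0$ is large. A topological abelian group $G$ is \emph{precompact} if for every neighborhood $U$ of $0$ there is a finite set $F\subseteq G$ with $F+U=G$. The following question of Tkachenko (2009) is posed in \cite{BM}.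

\begin{quote}
\emph{Is there a precompact group topology $\nu$ on $\mathbb Z$ such that $(\mathbb Z,\nu)$ is reflexive?}
\end{quote}

The answer is yes. We write $\mathfrak c$ for the cardinality of $\mathbb R$.

\begin{theorem}\label{thm:A}
In ZFC there is a family of $2^{\mathfrak c}$ precompact Hausdorff group topologies $\nu$ on $\mathbb Z$ such that the groups $(\mathbb Z,\nu)$ are reflexive and pairwise not topologically isomorphic. For each $\nu$ in this family the dual group is free abelian of rank $\mathfrak c$ and the completion of $(\mathbb Z,\nu)$ is $\mathbb T^{\mathfrak c}$. The number $2^{\mathfrak c}$ is the largest possible.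
\end{theorem}

The second result lists properties that every example must have. Let $\omega=\{0,1,2,\dots\}$. The \emph{bounding number} $\mathfrak b$ is the least cardinality of a family $\mathcal H$ of functions $\omega\to\omega$ for which there is no function $h\colon\omega\to\omega$ that eventually dominates every $h'\in\mathcal H$, in the sense that $h'(p)\le h(p)$ for all but finitely many $p$. A countable family $h_0,h_1,\dots$ is eventually dominated by $p\mapsto\max_{m\le p}h_m(p)$, so $\aleph_1\le\mathfrak b\le\mathfrak c$.

\begin{theorem}\label{thm:B}
Let $G$ be a countably infinite precompact Hausdorff abelian group that is reflexive.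
\begin{enumerate}
\item[(a)] Every compact subset of $G^\wedge$ is finite.
\item[(b)] $G$ contains nontrivial convergent sequences.
\item[(c)] There do not exist a sequence $g_i\to0$ of nonzero elements and integers $n_i\to\infty$ such that every neighborhood of $0$ contains $\{ng_i:0\le n\le n_i\}$ for all but finitely many $i$.
\item[(d)] $G$ is not of bounded exponent, its topology has no base at $0$ consisting of subgroups, and $|G^\wedge|\ge\mathfrak b$. In particular, $G$ is not metrizable.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:C}
Every infinite finitely generated abelian group admits a reflexive precompact group topology. No countably infinite abelian group of bounded exponent does. If $\nu$ is a reflexive precompact group topology on $\mathbb Z$, then $\mathfrak b\le|(\mathbb Z,\nu)^\wedge|\le\mathfrak c$, and the value $\mathfrak c$ is attained.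
\end{corollary}

A negative answer to the question looks plausible, because reflexivity makes two demands on $G=(\mathbb Z,\nu)$ that pull in opposite directions. The compact subsets of $G$ define the topology of $G^\wedge$, and by (a) this topology has to be so fine that no nontrivial sequence of characters converges; so $G$ needs many compact sets. On the other hand, a null sequence $(g_i)$ in $G$ suggests uncountably many characters $\chi\mapsto\sum_{i\in A}\chi(g_i)$ of $G^\wedge$, one for each set $A$ of indices, and only countably many of them may be defined and continuous; so the compact sets of $G$ have to be thin. The two most familiar precompact topologies on $\mathbb Z$ fail, one for each reason (Examples~\ref{ex:dyadic} and~\ref{ex:bohr}).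

The construction meets both demands with subsequences of a single, rapidly growing sequence $(a_n)$ of integers. For such a sequence the values $a_nx$ of a point $x\in\mathbb T$ can be prescribed almost independently. We choose $\mathfrak c$ points $x_s\in\mathbb T$ and give $\mathbb Z$ the topology induced by the characters $k\mapsto kx_s$. For most $n$ the value $a_nx_s$ follows a pattern common to all $s$; the pattern makes many subsequences of $(a_n)$ converge to $0$, enough to exclude convergent sequences in the dual. On a sparse set of indices $n$, depending on $s$, the point $x_s$ departs from the pattern in order to carry out one task: it destroys one unwanted convergent sequence of integers, or it makes the dual dense in a metric group whose characters we know.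

Section~\ref{sec:prelim} reduces reflexivity to two conditions on a subgroup of $\mathbb T$. Section~\ref{sec:necessary} proves Theorem~\ref{thm:B}; it explains what the construction has to achieve, but the proof of Theorem~\ref{thm:A}, in Sections~\ref{sec:digits}--\ref{sec:proofA}, does not use it.

\section{Precompact topologies on $\mathbb Z$ and subgroups of $\mathbb T$}\label{sec:prelim}

For $x$ in $\mathbb R$ or in $\mathbb T$, let $\|x\|\in[0,\frac12]$ be the distance to the nearest integer, and put $\mathbb T_+=\{x\in\mathbb T:\|x\|\le\frac14\}$. The sets $\{\chi\in G^\wedge:\|\chi(g)\|\le\delta\text{ for all }g\in K\}$, with $K\subseteq G$ compact and $\delta>0$, form a base of neighborhoods of $0$ in $G^\wedge$. A \emph{null sequence} is a sequence converging to $0$; together with $0$, its terms form a compact set. We use the following textbook facts.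

\begin{enumerate}
\item[(F1)] Subgroups of compact groups are precompact. Conversely, a precompact Hausdorff abelian group $G$ is a dense subgroup of a compact Hausdorff abelian group $\overline G$, unique up to isomorphism, its \emph{completion}.
\item[(F2)] A continuous character of a dense subgroup of a topological abelian group extends uniquely to a continuous character of the whole group.
\item[(F3)] Let $C$ be a compact Hausdorff abelian group. The continuous characters of $C$ separate points, every continuous character of a closed subgroup extends to $C$, and every proper closed subgroup lies in the kernel of a nonzero continuous character. The continuous characters of $\mathbb T^X$ are the finite integer combinations of the coordinate maps.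
\end{enumerate}

The set $\mathbb T_+$ is a good test neighborhood because a point whose first $m$ multiples stay in $\mathbb T_+$ is close to $0$.

\begin{lemma}\label{lem:quarter}
\begin{enumerate}
\item[(a)] If $\theta\in\mathbb T$, $m\ge1$ and $\|n\theta\|\le\frac14$ for $1\le n\le m$, then $\|\theta\|\le\frac1{4m}$. In particular, $\{0\}$ is the only subgroup of $\mathbb T$ contained in $\mathbb T_+$.
\item[(b)] Let $G$ be a topological abelian group, $W$ a neighborhood of $0$ and $m\ge1$. Then $V=\{g\in G:ng\in W\text{ for }1\le n\le m\}$ is a neighborhood of $0$, and every character $\chi$ with $\chi(W)\subseteq\mathbb T_+$ satisfies $\|\chi(g)\|\le\frac1{4m}$ for $g\in V$. In particular, every such $\chi$ is continuous.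
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\vartheta=\|\theta\|\le\frac14$ and suppose $\vartheta>\frac1{4m}$. The least $n$ with $n\vartheta>\frac14$ satisfies $n\le m$ and $n\vartheta\le\frac14+\vartheta\le\frac12$, so $\|n\theta\|=n\vartheta>\frac14$, a contradiction.

(b) The maps $g\mapsto ng$ are continuous, so $V$ is a neighborhood of $0$. Apply (a) to $\theta=\chi(g)$.
\end{proof}

For countable groups, questions about compact sets reduce to questions about sequences.

\begin{lemma}\label{lem:metr}
Let $G$ be a countable topological abelian group whose continuous characters separate points. Then all compact subsets of $G$ and of $G^\wedge$ are metrizable. Consequently, if $G$ (respectively $G^\wedge$) has an infinite compact subset, it has a null sequence of distinct nonzero elements.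
\end{lemma}

\begin{proof}
A compact space that admits a continuous injection into a metrizable space is metrizable. The inclusion $G^\wedge\to\mathbb T^G$ is such an injection. For $G$, choose $\chi_g\in G^\wedge$ with $\chi_g(g)\ne0$ for each $g\ne0$ and use the map $u\mapsto(\chi_g(u))_{g\ne0}$. An infinite compact metrizable set contains a convergent sequence of distinct points; subtract the limit and omit the term $0$ if it occurs.
\end{proof}

Every character of $\mathbb Z$ has the form $k\mapsto kx$ for a unique $x\in\mathbb T$, its value at $1$, and we identify the character with $x$. For a subgroup $H\le\mathbb T$, let $\tau_H$ be the coarsest topology on $\mathbb Z$ that makes all maps $k\mapsto kx$, $x\in H$, continuous. A sequence $(k_i)$ is $\tau_H$-null if and only if $k_ix\to0$ for every $x$ in $H$, or in a generating set of $H$.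

\begin{proposition}[Comfort and Ross \cite{CR}]\label{prop:CR}
\begin{enumerate}
\item[(a)] The topology of a precompact Hausdorff abelian group $G$ is the coarsest one that makes all elements of $G^\wedge$ continuous.
\item[(b)] If $H\le\mathbb T$ is infinite, then $\tau_H$ is a precompact Hausdorff group topology and $(\mathbb Z,\tau_H)^\wedge=H$ as a group.
\end{enumerate}
Hence $H\mapsto\tau_H$ is a bijection from the infinite subgroups of $\mathbb T$ onto the precompact Hausdorff group topologies on $\mathbb Z$.
\end{proposition}

\begin{proof}
(a) By (F3) the continuous characters of $\overline G$ define a continuous injection of the compact group $\overline G$ into a power of $\mathbb T$, which is an embedding. So the topology of $G$ is induced by the restrictions of these characters, and they belong to $G^\wedge$.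

(b) If $k\ne0$ and $kx=0$ for all $x\in H$, then $H$ is contained in the finite group $\frac1k\mathbb Z/\mathbb Z$. So $k\mapsto(kx)_{x\in H}$ is injective, and it embeds $(\mathbb Z,\tau_H)$ in the compact group $\mathbb T^H$. A continuous character of $(\mathbb Z,\tau_H)$ extends to the closure of $\mathbb Z$ by (F2) and then to $\mathbb T^H$ by (F3). It is therefore a finite integer combination of coordinates, that is, $k\mapsto kx$ with $x\in H$.

By (a), a precompact Hausdorff topology $\nu$ on $\mathbb Z$ equals $\tau_H$ with $H=(\mathbb Z,\nu)^\wedge$. This $H$ is infinite, since a finite $H$ is annihilated by $k=|H|$, and then $\tau_H$ does not separate $k$ from $0$. By (b), $\tau_H$ determines $H$.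
\end{proof}

\begin{lemma}\label{lem:criterion}
Let $H\le\mathbb T$ be infinite and $G=(\mathbb Z,\tau_H)$. Suppose that
\begin{enumerate}
\item[(i)] every compact subset of $G^\wedge$ is finite, and
\item[(ii)] every continuous character of $G^\wedge$ has the form $x\mapsto kx$ with $k\in\mathbb Z$.
\end{enumerate}
Then $G$ is reflexive.
\end{lemma}

\begin{proof}
The map $\alpha_G$ is injective because $H$ separates the points of $\mathbb Z$, and surjective by (ii). By (i), $G^{\wedge\wedge}$ carries the topology of pointwise convergence on $H$, and $\alpha_G^{-1}$ transports this topology to $\tau_H$.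
\end{proof}

Each condition can hold while the other fails.

\begin{example}[too many compact sets]\label{ex:dyadic}
Let $H$ be the group of dyadic rationals $m/2^j$ modulo $1$. Then $\tau_H$ is the $2$-adic topology: the set $\{k:\|k/2^j\|<2^{-j}\}$ equals $2^j\mathbb Z$, and finitely many elements of $H$ are annihilated by some $2^j\mathbb Z$. The set $K=\{0\}\cup\{2^i:i\ge0\}$ is compact. If $x=m/2^j$ with $m$ odd and $j\ge1$, then $2^{j-1}x=\frac12\notin\mathbb T_+$. So $x=0$ is the only character that maps $K$ into $\mathbb T_+$, the dual $G^\wedge$ is discrete, and (i) holds. But now every character of $H$ is continuous, among them $\varphi_A(x)=\sum_{i\in A}2^ix$ for $A\subseteq\omega$ (a finite sum for each $x$). If $p$ is the least element of $A\triangle B$, then $\varphi_A$ and $\varphi_B$ differ by $\frac12$ at $x=1/2^{p+1}$. So $G^{\wedge\wedge}$ is uncountable, (ii) fails, and $G$ is not reflexive.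
\end{example}

\begin{example}[too few compact sets]\label{ex:bohr}
Let $H=\mathbb T$. If nonzero integers $k_i$ satisfied $k_ix\to0$ for all $x\in\mathbb T$, dominated convergence would give $0=\int_0^1e^{2\pi\sqrt{-1}\,k_ix}\,dx\to1$. So by Lemma~\ref{lem:metr} all compact subsets of $G$ are finite, and $G^\wedge$ is $\mathbb T$ with the topology of pointwise convergence on $\mathbb Z$, which is the usual topology. Condition (ii) holds by (F3), and (i) fails. The bidual is discrete, since $\{\psi:\psi(\mathbb T)\subseteq\mathbb T_+\}=\{0\}$ by Lemma~\ref{lem:quarter}(a), whereas an infinite precompact group is not discrete. So $G$ is not reflexive.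
\end{example}

\section{What reflexivity forces}\label{sec:necessary}

Precompactness enters through the next lemma.

\begin{lemma}\label{lem:polar}
Let $G$ be a precompact abelian group and $U$ a neighborhood of $0$. Only finitely many characters of $G$ map $U$ into $\mathbb T_+$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:quarter}(b) there is a neighborhood $V$ of $0$ on which all these characters satisfy $\|\chi(v)\|\le\frac1{16}$. Let $F$ be finite with $F+V=G$, and partition $\mathbb T$ into eight half-open arcs of length $\frac18$. If $\chi,\chi'$ are two of the characters and $\chi(u),\chi'(u)$ lie in the same arc for every $u\in F$, then $\|(\chi-\chi')(u+v)\|\le\frac18+\frac1{16}+\frac1{16}=\frac14$ for $u\in F$, $v\in V$. So the subgroup $(\chi-\chi')(G)$ lies in $\mathbb T_+$, and $\chi=\chi'$ by Lemma~\ref{lem:quarter}(a). Hence there are at most $8^{|F|}$ such characters.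
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Since $\alpha_G$ is injective, $G^\wedge$ separates the points of $G$.

(a) Let $C\subseteq G^\wedge$ be compact. The set $\{\psi\in G^{\wedge\wedge}:\psi(C)\subseteq\mathbb T_+\}$ is a neighborhood of $0$ and $\alpha_G$ is continuous, so $U=\{g:\chi(g)\in\mathbb T_+\text{ for all }\chi\in C\}$ is a neighborhood of $0$ in $G$. All elements of $C$ map $U$ into $\mathbb T_+$, so $C$ is finite by Lemma~\ref{lem:polar}.

(b) The group $G^\wedge$ is infinite: if it had finite order $n$, its elements would take values in $\frac1n\mathbb Z/\mathbb Z$ and would embed $G$ in the finite group $(\frac1n\mathbb Z/\mathbb Z)^n$. Suppose that all compact subsets of $G$ are finite. Then $G^\wedge$ has the topology induced from $\mathbb T^G$, which is compact and metrizable because $G$ is countable. Some sequence of distinct $\chi_m\in G^\wedge$ converges in $\mathbb T^G$, so the nonzero characters $\chi_{m+1}-\chi_m$ form a null sequence in $G^\wedge$. Its terms and $0$ form a compact set, which is infinite because $G^\wedge$ is Hausdorff. This contradicts (a). So $G$ has an infinite compact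 subset, and Lemma~\ref{lem:metr} gives a null sequence of distinct nonzero elements.

(c) Suppose that $(g_i)_{i\ge1}$ and $(n_i)_{i\ge1}$ exist. We imitate Example~\ref{ex:dyadic}; the multiples $ng_i$ serve to make the sums $\sum_{i\in A}\chi(g_i)$ convergent and continuous in $\chi$. Passing to a subsequence, we may assume that $n_i\ge2^i$ and that there are $\chi_p\in G^\wedge$ with
\[
\chi_p(g_p)\ne0,\qquad\|\chi_p(g_i)\|\le2^{-i-1}\|\chi_p(g_p)\|\quad\text{for }i>p .
\]
Indeed, once the first $i-1$ terms and $\chi_1,\dots,\chi_{i-1}$ are chosen, every sufficiently late term of the original sequence can serve as the $i$-th term, because $g_i\to0$ and $n_i\to\infty$; then choose $\chi_i$ not vanishing at it.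

The set $K=\{0\}\cup\{ng_i:i\ge1,\ 0\le n\le n_i\}$ is compact, because every neighborhood of $0$ contains all but finitely many of its points. Let $\chi\in G^\wedge$. The neighborhood $\chi^{-1}(\mathbb T_+)$ contains $\{ng_i:0\le n\le n_i\}$ for all large $i$, and for these $i$ Lemma~\ref{lem:quarter}(a) gives $\|\chi(g_i)\|\le\frac1{4n_i}\le2^{-i-2}$. So for $A\subseteq\{1,2,\dots\}$ the series $\varphi_A(\chi)=\sum_{i\in A}\chi(g_i)$ converges and defines a character of $G^\wedge$. If $\chi(K)\subseteq\mathbb T_+$, the estimate holds for all $i\ge1$, and $\|\varphi_A(\chi)\|\le\sum_{i\ge1}2^{-i-2}=\frac14$. Thus $\varphi_A$ maps a neighborhood of $0$ into $\mathbb T_+$ and is continuous by Lemma~\ref{lem:quarter}(b). If $A\ne B$ and $p$ is the least element of $A\triangle B$, then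
\[
\|\varphi_A(\chi_p)-\varphi_B(\chi_p)\|\ge\|\chi_p(g_p)\|-\sum_{i>p}2^{-i-1}\|\chi_p(g_p)\|>0 .
\]
So $G^{\wedge\wedge}$ is uncountable, while $G^{\wedge\wedge}=\alpha_G(G)$ is countable.

(d) Let $(g_i)_{i\ge1}$ be a null sequence of nonzero elements, as in (b). In each of the three cases we find $n_i\to\infty$ that contradict (c).

Suppose $mG=0$ with $m\ge1$, and let $U$ be a neighborhood of $0$. Then $\{g:ng\in U\text{ for }0\le n<m\}$ is a neighborhood of $0$, so it contains $g_i$ for large $i$. As $ng_i$ depends only on $n$ modulo $m$, all multiples of these $g_i$ lie in $U$, and $n_i=i$ contradicts (c). If there is a base at $0$ of subgroups $U$, then $g_i\in U$ implies that all multiples of $g_i$ lie in $U$, and again $n_i=i$ contradicts (c).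

Suppose $|G^\wedge|<\mathfrak b$. For $\chi\in G^\wedge$ and $p\in\omega$ choose $h_\chi(p)\in\omega$ with $\|\chi(g_i)\|\le4^{-p}$ for all $i\ge h_\chi(p)$. Some $h\colon\omega\to\omega$ eventually dominates all $h_\chi$, and after increasing $h$ we may take it strictly increasing. Put $n_i=2^p$ for $h(p)\le i<h(p+1)$ and $n_i=1$ for $i<h(0)$; then $n_i\to\infty$. Fix $\chi$. For all large $p$ and $h(p)\le i<h(p+1)$ we have $i\ge h_\chi(p)$, so $\|\chi(ng_i)\|\le2^p4^{-p}=2^{-p}$ for $0\le n\le n_i$. By Proposition~\ref{prop:CR}(a) every neighborhood of $0$ contains a set $\{g:\|\chi(g)\|<\delta\text{ for }\chi\in\Phi\}$ with $\Phi\subseteq G^\wedge$ finite and $\delta>0$, hence contains $\{ng_i:0\le n\le n_i\}$ for all large $i$. This contradicts (c).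

Finally, if $G$ had a countable base $(U_m)$ at $0$, every $\chi\in G^\wedge$ would map some $U_m$ into $\mathbb T_+$, so $G^\wedge$ would be countable by Lemma~\ref{lem:polar}, contrary to $|G^\wedge|\ge\mathfrak b\ge\aleph_1$.
\end{proof}

\begin{remark}
Part (a) uses only precompactness and the continuity of $\alpha_G$; it fails for the discrete group $\mathbb Z$, whose dual $\mathbb T$ is compact. Countability is needed in (c) and (d): the compact group $(\mathbb Z/2\mathbb Z)^\omega$ is reflexive, metrizable and of exponent $2$. For $G=(\mathbb Z,\tau_H)$, part (a) shows that condition (i) of Lemma~\ref{lem:criterion} is necessary, as (ii) is by definition.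
\end{remark}

\section{Digits}\label{sec:digits}

By Theorem~\ref{thm:B}(b),(c) we need null sequences of integers that converge slowly on the characters. We take them from a sequence $(a_n)$ with $a_n\mid a_{n+1}$ and $a_{n+1}/a_n\to\infty$, and we expand both integers and points of $\mathbb T$ with respect to it. Let
\[
q_n=2^{n+5},\qquad a_0=1,\qquad a_{n+1}=q_na_n .
\]
The $q_n$ are even, $q_n\ge32$, and for all $m$
\begin{equation}\label{eq:geom}
\sum_{n\ge m}\frac{a_m}{a_n}\le\sum_{i\ge0}32^{-i}=\frac{32}{31},\qquad\sum_{n\le m}\frac{a_n}{a_m}\le\frac{32}{31}.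
\end{equation}

\subsection*{Integers}
A \emph{digit sequence} is a sequence $(j_n)_{n\in\omega}$ of integers with $-q_n/2<j_n\le q_n/2$. For a digit sequence put $\lambda_n=\frac1{a_n}\sum_{m\le n}j_ma_m$. By \eqref{eq:geom}, $|\lambda_n-j_n|\le\frac12\sum_{m<n}a_{m+1}/a_n\le\frac{16}{31}$. Therefore
\begin{equation}\label{eq:lambda}
|\lambda_n|\ge\tfrac{15}{31}|j_n|\ \text{ if }j_n\ne0,\qquad\quad\frac{|\lambda_n|}{q_n}\le\frac12+\frac{16}{31\cdot32}<0.6 .
\end{equation}

Every $k\in\mathbb Z$ has a unique expansion $k=\sum_nj_n(k)a_n$ with a finitely supported digit sequence. For existence, write $k=j_0+q_0k_1$ with $-q_0/2<j_0\le q_0/2$; then $|k_1|\le|k|/q_0+\frac12<|k|$ if $k\ne0$. Continue with $k_1$ and $q_1$, and so on; the quotients reach $0$. For uniqueness, $j_0$ is determined by $k$ modulo $q_0$, then $j_1$ by $(k-j_0)/q_0$ modulo $q_1$, and so on. We write $\lambda_n(k)$ for the numbers $\lambda_n$ of this digit sequence and put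
\[
S(k)=\{n:j_n(k)\ne0\},\qquad|k|_1=\sum_n|j_n(k)| .
\]

\subsection*{Points}
Let $\Xi_n=\frac1{q_n}\mathbb Z\cap[-\frac12,\frac12]$. Every choice of $\xi_n\in\Xi_n$, $n\in\omega$, defines a point $x=\sum_n\xi_n/a_n\in\mathbb T$; we call the $\xi_n$ \emph{digits} of $x$. Every $x\in\mathbb T$ arises in this way. Start with a representative $r_0\in[-\frac12,\frac12]$ of $x$. Given $r_n\in[-\frac12,\frac12]$, let $c_n$ be an integer nearest to $q_nr_n$; then $|c_n|\le q_n/2$ because $q_n/2$ is an integer. Put $\xi_n=c_n/q_n$ and $r_{n+1}=q_nr_n-c_n\in[-\frac12,\frac12]$. Then $r_n=\xi_n+r_{n+1}/q_n$, so $r_0=\sum_{n<N}\xi_n/a_n+r_N/a_N$ for all $N$.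

Let $x=\sum_n\xi_n/a_n$. For $n<m$ the number $\xi_na_m/a_n=q_n\xi_n\cdot a_m/a_{n+1}$ is an integer, so $a_mx=\sum_{n\ge m}\xi_na_m/a_n$ modulo $1$. With \eqref{eq:geom} this gives three estimates:
\begin{align}
\|a_mx-\xi_m\|&\le\frac12\cdot\frac{32}{31}\cdot\frac{a_m}{a_{m+1}}\le\frac1{q_m},\label{eq:coord}\\
\|a_mx\|&\le\frac{32}{31}\sup_n|\xi_n|,\label{eq:sup}\\
\|a_mx\|&\le\frac12\cdot\frac{32}{31}\cdot\frac{a_m}{a_L}\le\frac1{q_{L-1}}\qquad\text{if }m<L\text{ and }\xi_n=0\text{ for all }n<L.\label{eq:tail}
\end{align}
Summing $j_m(k)\,a_mx$ over the finitely many $m\in S(k)$ and collecting the terms with the same $n$, we obtain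
\begin{equation}\label{eq:pair}
kx=\sum_n\xi_n\lambda_n(k)\pmod1 .
\end{equation}

By \eqref{eq:coord} the values $a_mx$ can be prescribed independently of one another up to errors of order $1/q_m$. Since $\lambda_n$ is comparable to $j_n$, formula \eqref{eq:pair} resembles the pairing between $c_0$ and $\ell^1$, and an integer sequence in $\ell^1$ has finite support. This is the source of condition (ii).

\begin{example}\label{ex:sum}
Let $\Delta\le\mathbb T$ be the subgroup generated by the points $1/a_n$. On $\Delta$ the sum $\psi(y)=\sum_na_ny$ is finite and defines a character; it belongs to the digit sequence $j_n=1$, for which $1\le\lambda_n\le\frac{32}{31}$. Let $p\ge2$, and let $y_p$ have the digit $\xi_n=2^{-p}$ at $2^{p-2}$ places $n\ge p$ and the digit $0$ elsewhere. Then $\|a_my_p\|\le\frac{32}{31}2^{-p}$ for all $m$ by \eqref{eq:sup}, while $\psi(y_p)=\sum_n\xi_n\lambda_n\in[\frac14,\frac8{31}]$. So $\psi$ is not continuous for uniform convergence on $\{a_m:m\in\omega\}$: many small digits add up to a large value. This needs small nonzero digits, hence $q_n\to\infty$. For the sequence $2^m$ of Example~\ref{ex:dyadic}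 the inequalities $\|2^my\|\le\frac14$ for all $m$ force $y=0$, and the analogous sum is continuous.
\end{example}

The next lemma performs this computation for an arbitrary digit sequence. It will be used three times.

\begin{lemma}\label{lem:steer}
Let $(j_n)$ be a digit sequence, $0<\eta\le\frac12$, and $P\subseteq\omega$ a set with $q_n\ge1/\eta$ for $n\in P$ and $\eta\sum_{n\in P}|j_n|\ge\frac12$ (the sum may be infinite). Then there are a nonempty finite set $F\subseteq P$ with $|F|<1+1/\eta$ and digits $\xi_n\in\Xi_n$ with $|\xi_n|\le\eta$ $(n\in F)$ such that $\|\sum_{n\in F}\xi_n\lambda_n\|\ge0.1$.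
\end{lemma}

\begin{proof}
Remove from $P$ all $n$ with $j_n=0$. We take $\xi_n=\operatorname{sgn}(\lambda_n)\,c_n/q_n$ with integers $0\le c_n\le\lfloor\eta q_n\rfloor$, so that $\sigma=\sum_n\xi_n\lambda_n=\sum_nc_n|\lambda_n|/q_n$. Start with all $c_n=0$, go through $P$ in increasing order, and raise $c_n$ one unit at a time until $c_n=\lfloor\eta q_n\rfloor$ before passing to the next element of $P$; call $n$ \emph{full} at that moment. By \eqref{eq:lambda} each step increases $\sigma$ by less than $0.6$. Since $\eta q_n\ge1$, we have $\lfloor\eta q_n\rfloor\ge\eta q_n/2$, so a full $n$ contributes at least $\frac\eta2|\lambda_n|\ge\frac{15}{62}\eta|j_n|$. These lower bounds add up to at least $\frac{15}{124}>0.1$, so $\sigma\ge0.1$ after finitely many steps. Stop at the first such step. Then $0.1\le\sigma<0.7$, so $\|\sigma\|\ge0.1$. Let $F$ be the set of $n$ with $c_n>0$. All elements of $F$ but the last are full and contribute less than $0.1$ in total, so $(|F|-1)\frac{15}{62}\eta<0.1$ and $|F|-1<1/\eta$.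
\end{proof}

\subsection*{The groups $\Gamma_A$}
For $A\subseteq\omega$ and $y\in\mathbb T$ put
\[
\|y\|_A=\sup_{m\in A}\|a_my\|,\qquad\Gamma_A=\{x\in\mathbb T:\|a_mx\|\to0\text{ as }m\to\infty,\ m\in A\},
\]
with $\Gamma_A=\mathbb T$ for finite $A$. The subgroup $\Gamma_A$ contains $\Delta$. If $0\in A$, then $\|y\|\le\|y\|_A$ because $a_0=1$, and $\|x-y\|_A$ is a translation-invariant metric that makes $\mathbb T$ and its subgroups topological groups.

\begin{proposition}\label{prop:Gamma}
Let $0\in A\subseteq\omega$ and give $\Gamma_A$ the metric $\|x-y\|_A$.
\begin{enumerate}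
\item[(a)] $\Delta$ is dense in $\Gamma_A$.
\item[(b)] Every continuous character of $\Gamma_A$ has the form $x\mapsto kx$ with $k\in\mathbb Z$.
\item[(c)] If $H\le\Gamma_A$ and every point $1/a_n$, $n\ge1$, lies in the closure of $H$, then every $\|\cdot\|_A$-continuous character of $H$ has the form $x\mapsto kx$ with $k\in\mathbb Z$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $x=\sum_n\xi_n/a_n\in\Gamma_A$ and $x_L=\sum_{n<L}\xi_n/a_n\in\Delta$ for $L\ge1$. If $m\ge L$, then $a_mx_L=0$, so $\|a_m(x-x_L)\|=\|a_mx\|$. If $m<L$, then $\|a_m(x-x_L)\|\le1/q_{L-1}$ by \eqref{eq:tail}. Hence $\|x-x_L\|_A\le\max\{1/q_{L-1},\sup_{m\in A,\,m\ge L}\|a_mx\|\}\to0$.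

(b) Let $\varphi$ be a continuous character. We first attach a digit sequence to $\varphi|_\Delta$ and then show that it has finite support. Since $a_n\cdot\frac1{a_n}=0$ in $\mathbb T$, we have $\varphi(1/a_n)=g_n/a_n$ with $g_n\in\mathbb Z$. From $q_n\cdot\frac1{a_{n+1}}=\frac1{a_n}$ we get $g_{n+1}/a_n=g_n/a_n$ in $\mathbb T$, that is, $g_{n+1}\equiv g_n\pmod{a_n}$. There is a digit sequence $(j_n)$ with
\begin{equation}\label{eq:gn}
g_n\equiv\sum_{m<n}j_ma_m\pmod{a_n}\qquad\text{for all }n\in\omega .
\end{equation}
Indeed, \eqref{eq:gn} is empty for $n=0$; if it holds for $n$, then $g_{n+1}-\sum_{m<n}j_ma_m=ua_n$ with $u\in\mathbb Z$, and we let $j_n\in(-q_n/2,q_n/2]$ be congruent to $u$ modulo $q_n$. For $\xi_n=c_n/q_n\in\Xi_n$, formula \eqref{eq:gn} for $n+1$ gives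
\[
\varphi(\xi_n/a_n)=c_n\varphi(1/a_{n+1})=\frac{c_n}{a_{n+1}}\sum_{m\le n}j_ma_m=\xi_n\lambda_n\pmod1 .
\]

Suppose that infinitely many $j_n$ are nonzero. Choose $\varepsilon>0$ with $\|\varphi(y)\|<0.1$ whenever $\|y\|_A\le\varepsilon$, and let $\eta=\min\{\varepsilon/2,\frac12\}$. The set $P=\{n:q_n\ge1/\eta\}$ is cofinite, so $\sum_{n\in P}|j_n|=\infty$. Take $F$ and $\xi_n$ from Lemma~\ref{lem:steer} and put $y=\sum_{n\in F}\xi_n/a_n\in\Delta$. Then $\|y\|_A\le\frac{32}{31}\eta\le\varepsilon$ by \eqref{eq:sup}, but $\|\varphi(y)\|=\|\sum_{n\in F}\xi_n\lambda_n\|\ge0.1$, a contradiction.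

So $k=\sum_nj_na_n$ is an integer. As $a_n$ divides $a_m$ for $m\ge n$, formula \eqref{eq:gn} gives $g_n\equiv k\pmod{a_n}$, and therefore $\varphi(y)=ky$ on $\Delta$. The map $x\mapsto kx$ is continuous on $\Gamma_A$ because $\|x\|\le\|x\|_A$. By (a), $\varphi(x)=kx$ on $\Gamma_A$.

(c) The closure of $H$ in $\Gamma_A$ is a closed subgroup containing $\Delta$, so it is $\Gamma_A$ by (a). Extend the character to $\Gamma_A$ by (F2) and apply (b).
\end{proof}

Proposition~\ref{prop:Gamma}(c) shows how to obtain (ii). It suffices to find a family $\mathcal I$ of subsets of $\omega$ such that $H$ is a dense subgroup of $\Gamma_A$ for each $A\in\mathcal I$ containing $0$, and such that uniform convergence on a $\tau_H$-compact set always follows from $\|\cdot\|_A$-convergence for some such $A$. One set $A$ cannot also give (i): by \eqref{eq:tail}, $\|1/a_{n+1}\|_A\le1/q_n\to0$, so $\Gamma_A$ is not discrete, and a dense subgroup of it contains nontrivial $\|\cdot\|_A$-null sequences. Condition (i) has to come from the abundance of $\mathcal I$: each sequence in $H$ must be detected by some $A\in\mathcal I$.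

\section{Labels and admissible points}\label{sec:labels}

\subsection*{One generator}
The mechanism for (i) is visible when $H$ is cyclic. Let $x\in\mathbb T$ be a point such that for every nonzero $\beta\in\mathbb Q/\mathbb Z$ there are infinitely many $n$ with $\|a_nx-\beta\|\le2/q_n$; such points exist by \eqref{eq:coord}. For an integer $w\ne0$, apply this with $\beta=\frac1{2w}$: there are arbitrarily large $n$ with $q_n\ge8|w|$ and
\[
\bigl\|a_nx-\tfrac1{2w}\bigr\|\le\tfrac2{q_n},\qquad\text{hence}\qquad\bigl\|a_n(wx)-\tfrac12\bigr\|\le\tfrac{2|w|}{q_n}\le\tfrac14 .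
\]
In particular $wx\ne0$, so $H=\langle x\rangle$ is infinite. Let $h_j=w_jx$ be distinct nonzero elements of $H$; then $|w_j|\to\infty$. Choose $n_1<n_2<\cdots$ as above for $w_1,w_2,\dots$. Then $\|a_{n_j}x\|\le\frac1{2|w_j|}+\frac2{q_{n_j}}\to0$, so $(a_{n_j})$ is $\tau_H$-null, while $\|a_{n_j}h_j\|\ge\frac14$ for all $j$. Thus $(h_j)$ does not tend to $0$ uniformly on the compact set $\{0\}\cup\{a_{n_j}:j\ge1\}$, and (i) holds by Lemma~\ref{lem:metr}.

This $H$ is countable, so $(\mathbb Z,\tau_H)$ is not reflexive by Theorem~\ref{thm:B}(d). We need $\mathfrak c$ generators, and two difficulties appear. First, the elements $h_j$ may involve new generators for every $j$, and the sequence $(a_{n_j})$ that detects them must be null for all $\mathfrak c$ generators, although there are only countably many places $n$. We solve this by indexing the generators by the points $s$ of the Cantor set and letting the target value of $a_nx_s$ be a locally constant function of $s$. Second, the generators need the freedom to ignore the target at infinitely many places, without spoiling the argument above. This requires a notion of smallness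 for sets of places.

\subsection*{Labels}
Let $2^\omega$ be the Cantor set with a fixed compatible metric; it is compact, has cardinality $\mathfrak c$, and has a countable base of clopen sets. Let $\mathcal F$ be the set of all locally constant functions $f\colon2^\omega\to\mathbb Q/\mathbb Z$ that are not identically $0$. By compactness such an $f$ takes finitely many values, each on a clopen set, and there are countably many clopen sets; so $\mathcal F$ is countably infinite. Enumerate $\mathcal F=\{f^{(0)},f^{(1)},\dots\}$ without repetition, and give the place $n\in\omega$ the \emph{label} $b_n=f^{(i)}$, where $2^i$ is the largest power of $2$ dividing $n+1$. For $f=f^{(i)}$ let $\Lambda_f=\{n:b_n=f\}$. Then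
\begin{equation}\label{eq:harm}
\sum_{n\in\Lambda_f}\frac1{n+1}=\sum_{d\ge0}\frac1{2^i(2d+1)}=\infty .
\end{equation}

\begin{definition}\label{def:ideal}
Let $\mathcal I$ be the family of all $A\subseteq\omega$ along which the labels tend to $0$ pointwise: for every $s\in2^\omega$ and $\varepsilon>0$, the set $\{n\in A:\|b_n(s)\|\ge\varepsilon\}$ is finite. A set $E\subseteq\omega$ is \emph{small} if $\sum_{n\in E\cap\Lambda_f}\frac1{n+1}<\infty$ for every $f\in\mathcal F$.
\end{definition}

The family $\mathcal I$ contains the finite sets and is closed under subsets and finite unions. Its members index the subsequences of $(a_n)$ that will be null.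

\begin{lemma}\label{lem:small}
\begin{enumerate}
\item[(a)] A finite union of small sets is small. If $E$ is small, then $\Lambda_f\setminus E$ is infinite for every $f\in\mathcal F$.
\item[(b)] Every $A\in\mathcal I$ is small.
\item[(c)] Every $E\subseteq\omega$ with $\sum_{n\in E}\frac1{n+1}<\infty$ is small.
\end{enumerate}
\end{lemma}

\begin{proof}
The first claim in (a) and part (c) follow from the definition, and the second claim in (a) from \eqref{eq:harm}. For (b), let $f\in\mathcal F$ and choose $s$ with $f(s)\ne0$. Then $A\cap\Lambda_f\subseteq\{n\in A:\|b_n(s)\|\ge\|f(s)\|\}$ is finite. This is the reason for excluding the zero function from $\mathcal F$.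
\end{proof}

\begin{definition}\label{def:adm}
Let $s\in2^\omega$. A point $x\in\mathbb T$ is \emph{$s$-admissible} if
\begin{enumerate}
\item[($\alpha$)] there is a small set $E$ with $\|a_nx-b_n(s)\|\le2/q_n$ for all $n\notin E$, and
\item[($\beta$)] $x\in\Gamma_A$ for every $A\in\mathcal I$.
\end{enumerate}
\end{definition}

For $s\in2^\omega$ and $n\in\omega$ fix a \emph{default digit} $\beta_n(s)\in\Xi_n$ with $\|\beta_n(s)-b_n(s)\|\le\frac1{2q_n}$.

\begin{lemma}\label{lem:adm}
Let $s\in2^\omega$, let $E$ be small, and let $x=\sum_n\xi_n/a_n$ with $\xi_n\in\Xi_n$. Suppose that $\xi_n=\beta_n(s)$ for $n\notin E$ and that, for every $A\in\mathcal I$ with $E\cap A$ infinite, $\xi_n\to0$ as $n\to\infty$ in $E\cap A$. Then $x$ is $s$-admissible.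
\end{lemma}

\begin{proof}
For $n\notin E$, estimate \eqref{eq:coord} gives $\|a_nx-b_n(s)\|\le\frac1{q_n}+\frac1{2q_n}\le\frac2{q_n}$. Let $A\in\mathcal I$. For $n\in A\setminus E$ we have $\|a_nx\|\le\|b_n(s)\|+2/q_n$, and for $n\in A\cap E$ we have $\|a_nx\|\le|\xi_n|+1/q_n$. Both bounds tend to $0$.
\end{proof}

\section{Groups generated by admissible points}\label{sec:compactdual}

Condition (i) holds for every group generated by admissible points, however they are chosen. In this section $x_s$ is an $s$-admissible point for each $s\in2^\omega$, with a small set $E_s$ as in ($\alpha$). For a finitely supported function $w\colon2^\omega\to\mathbb Z$ and $f\in\mathcal F$ put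
\[
x_w=\sum_sw(s)x_s\in\mathbb T,\qquad w(f)=\sum_sw(s)f(s)\in\mathbb Q/\mathbb Z .
\]
If $c\in\operatorname{supp}w$ and $U$ is a clopen set with $U\cap\operatorname{supp}w=\{c\}$, let $\frac1{2w(c)}1_U\in\mathcal F$ be the function with value $\frac1{2w(c)}$ on $U$ and $0$ elsewhere. It satisfies
\begin{equation}\label{eq:half}
w\Bigl(\tfrac1{2w(c)}1_U\Bigr)=\tfrac12 .
\end{equation}

\begin{lemma}\label{lem:detect}
If $f\in\mathcal F$ and $w(f)=\frac12$, then $\|a_nx_w\|\ge\frac14$ for infinitely many $n\in\Lambda_f$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:small}(a), infinitely many $n\in\Lambda_f$ lie outside the small set $\bigcup_{s\in\operatorname{supp}w}E_s$. For these $n$, condition ($\alpha$) gives $\|a_nx_w-\frac12\|=\|\sum_sw(s)(a_nx_s-f(s))\|\le2\sum_s|w(s)|/q_n$, which is at most $\frac14$ for large $n$.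
\end{proof}

The next lemma supplies the labels that replace the values $\frac1{2w_j}$ of the cyclic case.

\begin{lemma}\label{lem:labels}
Let $w_1,w_2,\dots$ be distinct finitely supported functions $2^\omega\to\mathbb Z$. There are $m_1<m_2<\cdots$ and $f_j\in\mathcal F$ such that $w_{m_j}(f_j)=\frac12$ for all $j$ and $f_j\to0$ pointwise on $2^\omega$.
\end{lemma}

\begin{proof}
\emph{Case 1: some finite set $Z$ contains $\operatorname{supp}w_m$ for infinitely many $m$.} These $w_m$ form an infinite subset of $\mathbb Z^Z$, so they are unbounded at some $c\in Z$. Choose $m_1<m_2<\cdots$ among these $m$ with $w_{m_j}(c)\ne0$ and $|w_{m_j}(c)|\to\infty$. Let $U$ be clopen with $U\cap Z=\{c\}$ and put $f_j=\frac1{2w_{m_j}(c)}1_U$. Then \eqref{eq:half} applies, and $\|f_j(s)\|\le\frac1{2|w_{m_j}(c)|}\to0$.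

\emph{Case 2: every finite set contains $\operatorname{supp}w_m$ for only finitely many $m$.} Choose recursively $m_1<m_2<\cdots$ and $c_j\in\operatorname{supp}w_{m_j}\setminus\{c_1,\dots,c_{j-1}\}$. By compactness we may pass to a subsequence with $c_j\to c_\infty$, and, dropping at most one term, $c_j\ne c_\infty$ for all $j$. Choose clopen sets $U_j\ni c_j$ of diameter less than $1/j$ with $c_\infty\notin U_j$ and $U_j\cap\operatorname{supp}w_{m_j}=\{c_j\}$, and put $f_j=\frac1{2w_{m_j}(c_j)}1_{U_j}$. Again \eqref{eq:half} applies. A point lying in infinitely many $U_j$ would be equal to $\lim c_j=c_\infty$, which lies in no $U_j$. So for each $s$ we have $f_j(s)=0$ for all large $j$.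
\end{proof}

In Case 2 the functions $f_j$ may all take the value $\frac12$, so the convergence need not be uniform. This is why $\mathcal I$ is defined by pointwise convergence.

\begin{proposition}\label{prop:condi}
The family $(x_s)_{s\in2^\omega}$ is independent: $x_w\ne0$ whenever $w\ne0$. For nonempty $Y\subseteq2^\omega$ let $H_Y=\langle x_s:s\in Y\rangle$ and $G_Y=(\mathbb Z,\tau_{H_Y})$. Then $H_Y$ is free abelian of rank $|Y|$, it is contained in $\Gamma_A$ for every $A\in\mathcal I$, and every compact subset of $G_Y^\wedge$ is finite.
\end{proposition}

\begin{proof}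
If $w\ne0$, then \eqref{eq:half} provides $f\in\mathcal F$ with $w(f)=\frac12$, and $x_w\ne0$ by Lemma~\ref{lem:detect}. So $w\mapsto x_w$ is injective and $(x_s)_{s\in Y}$ is a basis of $H_Y$. In particular $H_Y$ is infinite and $G_Y^\wedge=H_Y$ as a group. The inclusion $H_Y\subseteq\Gamma_A$ is condition ($\beta$).

Suppose that $G_Y^\wedge$ has an infinite compact subset. By Lemma~\ref{lem:metr} it has a null sequence of distinct elements $h_m=x_{w_m}$, and the $w_m$ are distinct. Take $m_j$ and $f_j$ from Lemma~\ref{lem:labels}. By Lemma~\ref{lem:detect} we can choose $n_1<n_2<\cdots$ with $n_j\in\Lambda_{f_j}$ and $\|a_{n_j}h_{m_j}\|\ge\frac14$. The set $A=\{n_j:j\ge1\}$ belongs to $\mathcal I$ because $b_{n_j}=f_j\to0$ pointwise. Since $H_Y\subseteq\Gamma_A$, the sequence $(a_{n_j})$ is null in $G_Y$, and $K=\{0\}\cup\{a_{n_j}:j\ge1\}$ is compact. But $h_{m_j}$ does not tend to $0$ uniformly on $K$, a contradiction.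
\end{proof}

The proof shows the separate roles of the two conditions. Condition ($\alpha$) is used only for the finitely many generators occurring in $h_{m_j}$, when $n_j$ is chosen. The exceptional set $E_s$ of another generator may contain infinitely many $n_j$, and then only ($\beta$) guarantees that $a_{n_j}x_s\to0$.

\section{Controlled sets and wild sequences}\label{sec:wild}

We turn to (ii) and follow the plan at the end of Section~\ref{sec:digits}. The compact sets that we are willing to allow consist of sums of boundedly many terms $\pm a_n$ with $n$ in a fixed member of $\mathcal I$.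

\begin{definition}\label{def:wild}
A set $K\subseteq\mathbb Z$ is \emph{controlled} if there are $M\ge1$ and $A\in\mathcal I$ with $|k|_1\le M$ and $S(k)\subseteq A$ for all $k\in K$. A sequence $(k_i)_{i\ge1}$ in $\mathbb Z$ is \emph{wild} if
\begin{enumerate}
\item[(W1)] $|k_i|_1\to\infty$, or
\item[(W2)] there are a set $D\subseteq\omega$ with $D\cap A$ finite for every $A\in\mathcal I$ and distinct elements $d_i\in D\cap S(k_i)$, $i\ge1$.
\end{enumerate}
\end{definition}

If $K$ is controlled by $M$ and $A$, then
\begin{equation}\label{eq:control}
\|kx\|\le\sum_n|j_n(k)|\,\|a_nx\|\le M\|x\|_A\qquad(k\in K,\ x\in\mathbb T).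
\end{equation}
Subsequences of wild sequences are wild.

\begin{lemma}\label{lem:dich}
Every set $K\subseteq\mathbb Z$ that is not controlled contains the terms of a wild sequence.
\end{lemma}

\begin{proof}
If $|\cdot|_1$ is unbounded on $K$, there is a sequence in $K$ with (W1). Otherwise $\Sigma=\bigcup_{k\in K}S(k)$ is not in $\mathcal I$, so there are $s\in2^\omega$ and $\varepsilon>0$ such that $D=\{n\in\Sigma:\|b_n(s)\|\ge\varepsilon\}$ is infinite. By the definition of $\mathcal I$, the set $D\cap A$ is finite for every $A\in\mathcal I$. Enumerate $D$ as $d_1,d_2,\dots$ and choose $k_i\in K$ with $d_i\in S(k_i)$.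
\end{proof}

A single admissible point prevents a given wild sequence from converging. The two cases of wildness match the two ways of satisfying the hypothesis of Lemma~\ref{lem:adm}. Under (W1) the supports $S(k_i)$ may lie in a member of $\mathcal I$, so the altered digits have to tend to $0$, and the large $|k_i|_1$ compensates for this as in Example~\ref{ex:sum}. Under (W2) we may have $|k_i|_1=1$, so large digits are needed, and they are allowed because $D$ meets each member of $\mathcal I$ in a finite set.

\begin{lemma}\label{lem:destroy}
If $(k_i)$ is wild and $s\in2^\omega$, there is an $s$-admissible point $x$ such that $(k_ix)$ does not converge in $\mathbb T$.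
\end{lemma}

\begin{proof}
Fix one of (W1), (W2) that holds. We choose recursively indices $i_1<i_2<\cdots$, integers $M_r$, nonempty finite sets $F_r\subseteq[M_r,\infty)$ with $|F_r|\le r+1$, and digits $\xi_n\in\Xi_n$ for $n\in F_r$. Write $k'_r=k_{i_r}$, and let $y_r$ be the point with the chosen digits on $F_1\cup\dots\cup F_r$ and the default digits $\beta_n(s)$ elsewhere.

\emph{Step $r$.} Choose $M_r\ge2^r(r+1)$ such that, if $r>1$, also $M_r>\max F_{r-1}$ and $a_{M_r}\ge100\,|k'_{r-1}|$. We apply Lemma~\ref{lem:steer} to the digit sequence of $k'_r$, with the following data.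

In case (W1), the sum $\sum_{n<M_r}|j_n(k)|$ is at most $\sum_{n<M_r}q_n/2$ for every $k$. So we can choose $i_r$ larger than the previous indices with $\sum_{n\ge M_r}|j_n(k'_r)|\ge r+1$. Take $P=\{n:n\ge M_r\}$ and $\eta=\frac1{r+1}$; here $q_n>n\ge r+1$ for $n\in P$.

In case (W2), the $d_i$ are distinct, so we can choose $i_r$ larger than the previous indices with $d_{i_r}\ge M_r$. Take $P=\{d_{i_r}\}$ and $\eta=\frac12$; the hypothesis holds because $d_{i_r}\in S(k'_r)$.

The lemma yields $F_r\subseteq P$ with $|F_r|\le r+1$ and digits $\xi^1_n$, $n\in F_r$, with $|\xi^1_n|\le\eta$ and $\|\sum_{n\in F_r}\xi^1_n\lambda_n(k'_r)\|\ge0.1$. This controls a difference of two values of $k'_r$, not a value, so we keep two options. Let $z^0,z^1\in\mathbb T$ be the points with the chosen digits on $F_1\cup\dots\cup F_{r-1}$, the digits $0$, respectively $\xi^1_n$, on $F_r$, and the default digits elsewhere. By \eqref{eq:pair}, $\|k'_rz^1-k'_rz^0\|\ge0.1$. So for $r>1$ at least one $z\in\{z^0,z^1\}$ satisfies $\|k'_rz-k'_{r-1}y_{r-1}\|\ge0.05$. Fix the digits on $F_r$ so that $y_r=z$ (for $r=1$ take either option).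

Let $E=\bigcup_rF_r$, and let $x$ have the chosen digits on $E$ and the default digits elsewhere.

\emph{Divergence.} The digits of $x$ and $y_r$ differ only at places $n\ge M_{r+1}$, and by at most $1$. By \eqref{eq:geom},
\[
\|k'_rx-k'_ry_r\|\le|k'_r|\sum_{n\ge M_{r+1}}\frac1{a_n}\le\frac{32}{31}\cdot\frac{|k'_r|}{a_{M_{r+1}}}\le\frac{32}{3100}<0.011 .
\]
Hence $\|k'_rx-k'_{r-1}x\|\ge0.05-0.022>0.02$ for all $r\ge2$, and $(k_ix)$ does not converge.

\emph{Admissibility.} We have $\sum_{n\in E}\frac1{n+1}\le\sum_r\frac{r+1}{M_r}\le\sum_r2^{-r}$, so $E$ is small by Lemma~\ref{lem:small}(c). In case (W1), $|\xi_n|\le\frac1{r+1}$ on $F_r$, so $\xi_n\to0$ along $E$. In case (W2), $E\subseteq D$, so $E\cap A$ is finite for all $A\in\mathcal I$. Lemma~\ref{lem:adm} applies.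
\end{proof}

The second kind of task provides the density required in Proposition~\ref{prop:Gamma}(c). The norm $\|\cdot\|_A$ sees only the places in $A$, and $A$ is small, so an admissible point may copy the digits of $1/a_n$ on $A$.

\begin{lemma}\label{lem:approx}
Let $A\in\mathcal I$, $n,N\ge1$ and $s\in2^\omega$. There is an $s$-admissible point $x$ with $\|x-\frac1{a_n}\|_A\le\frac1N$.
\end{lemma}

\begin{proof}
Choose $L\ge n$ with $q_L\ge N$. For $l>L$ put $\xi_l=0$ if $l\in A$ and $\xi_l=\beta_l(s)$ otherwise. Let $x'=\sum_{l>L}\xi_l/a_l$ and $x=\frac1{a_n}+x'$. Since $\frac1{a_n}=\frac{1/q_{n-1}}{a_{n-1}}$, the point $x$ has the digits $\xi_l$ for $l>L$, the digit $1/q_{n-1}$ at the place $n-1$, and $0$ at the other places $l\le L$. The set $E=A\cup\{0,\dots,L\}$ is in $\mathcal I$, hence small by Lemma~\ref{lem:small}(b). The digits of $x$ are default off $E$ and vanish at all places $l>L$ in $E$, so $x$ is $s$-admissible by Lemma~\ref{lem:adm}. For $m\in A$ with $m>L$, estimate \eqref{eq:coord} gives $\|a_mx'\|\le1/q_m\le1/N$. For $m\le L$, estimate \eqref{eq:tail} with $L+1$ in place of $L$ gives $\|a_mx'\|\le1/q_L\le1/N$.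
\end{proof}

\section{The reflexive groups}\label{sec:proofA}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
A \emph{task} is either a wild sequence or a triple $(A,n,N)$ with $A\in\mathcal I$ and $n,N\ge1$. There are at most $\mathfrak c$ sequences of integers and at most $\mathfrak c$ subsets of $\omega$, so there are at most $\mathfrak c$ tasks. Let $Y_0=\{s\in2^\omega:s(0)=0\}$; both $Y_0$ and its complement have cardinality $\mathfrak c$. Fix a map from $Y_0$ onto the set of tasks. For $s\in Y_0$ let $x_s$ be an $s$-admissible point given by Lemma~\ref{lem:destroy} or Lemma~\ref{lem:approx} for the task assigned to $s$. For $s\notin Y_0$ let $x_s$ be the point with the default digits $\beta_n(s)$, which is $s$-admissible by Lemma~\ref{lem:adm} with $E=\emptyset$. The points $x_s$ are chosen independently of one another; no transfinite recursion is involved.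

Fix $Y$ with $Y_0\subseteq Y\subseteq2^\omega$, and let $H=H_Y$ and $G=G_Y$ be as in Proposition~\ref{prop:condi}. Then $H$ is free abelian of rank $\mathfrak c$, the group $G$ is precompact and Hausdorff with $G^\wedge=H$ as a group by Proposition~\ref{prop:CR}(b), and condition (i) of Lemma~\ref{lem:criterion} holds.

\emph{Compact subsets of $G$ are controlled.} Let $K\subseteq G$ be compact, hence metrizable by Lemma~\ref{lem:metr}. If $K$ is not controlled, Lemma~\ref{lem:dich} gives a wild sequence in $K$, and some subsequence $(k_i)$ of it converges in $G$. This subsequence is wild, so it is the task of some $s\in Y_0$, and $(k_ix_s)$ does not converge. But $x_s\in H$ is a continuous character of $G$, a contradiction.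

\emph{Condition (ii).} Let $\varphi$ be a continuous character of $G^\wedge$. There are a compact set $K\subseteq G$ and $\delta>0$ such that $\varphi(x)\in\mathbb T_+$ whenever $x\in H$ and $\|kx\|\le\delta$ for all $k\in K$. Let $K$ be controlled by $M\ge1$ and $A\in\mathcal I$; replacing $A$ by $A\cup\{0\}$, we may assume $0\in A$. By \eqref{eq:control}, $\varphi$ maps $\{x\in H:\|x\|_A\le\delta/M\}$ into $\mathbb T_+$, so $\varphi$ is $\|\cdot\|_A$-continuous by Lemma~\ref{lem:quarter}(b). We have $H\le\Gamma_A$ by Proposition~\ref{prop:condi}, and the tasks $(A,n,N)$, $N\ge1$, place each $1/a_n$ in the $\|\cdot\|_A$-closure of $H$. By Proposition~\ref{prop:Gamma}(c), $\varphi(x)=kx$ for some $k\in\mathbb Z$.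

By Lemma~\ref{lem:criterion}, $G$ is reflexive.

\emph{The completion.} The map $k\mapsto(kx_s)_{s\in Y}$ embeds $G$ in $\mathbb T^Y$, because the $x_s$ generate $H$. If the closure of the image were a proper subgroup, then by (F3) a nonzero character of $\mathbb T^Y$, given by a finitely supported $w\ne0$, would vanish on it; at $k=1$ this means $x_w=0$, contrary to independence. So the image is dense and the completion of $G$ is $\mathbb T^Y\cong\mathbb T^{\mathfrak c}$.

\emph{Counting.} There are $2^{\mathfrak c}$ sets $Y$ with $Y_0\subseteq Y\subseteq2^\omega$. If $s\in Y\setminus Y'$, then $x_s\in H_Y\setminus H_{Y'}$ by the independence of $(x_s)_{s\in2^\omega}$. So the groups $H_Y$ are distinct, and the topologies $\tau_{H_Y}$ are distinct by Proposition~\ref{prop:CR}. A topological isomorphism $G_Y\to G_{Y'}$ is one of the automorphisms $\pm1$ of $\mathbb Z$, and $-1$ is a homeomorphism of every group topology; so such an isomorphism forces $\tau_{H_Y}=\tau_{H_{Y'}}$ and $Y=Y'$. Finally, by Proposition~\ref{prop:CR} the precompact Hausdorff group topologies on $\mathbb Z$ correspond to subgroups of $\mathbb T$, of which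 there are at most $2^{\mathfrak c}$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
An infinite finitely generated abelian group is isomorphic to $\mathbb Z^r\times F$ with $r\ge1$ and $F$ finite. Give each factor $\mathbb Z$ a topology from Theorem~\ref{thm:A}, give $F$ the discrete topology, which is compact and hence precompact and reflexive, and take the product topology. By (F1) each factor embeds in a compact group, so the product does and is precompact. Products of reflexive groups are reflexive by a theorem of Kaplan \cite{Kaplan}.

A reflexive group is Hausdorff, since it is topologically isomorphic to its bidual, whose topology is finer than the Hausdorff topology of pointwise convergence. So Theorem~\ref{thm:B} applies to every reflexive precompact group topology on a countably infinite abelian group. Part (d) excludes groups of bounded exponent and gives $|(\mathbb Z,\nu)^\wedge|\ge\mathfrak b$. Evaluation at $1$ embeds the group $(\mathbb Z,\nu)^\wedge$ in $\mathbb T$, so $|(\mathbb Z,\nu)^\wedge|\le\mathfrak c$, and the topologies of Theorem~\ref{thm:A} have duals of cardinality $\mathfrak c$.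
\end{proof}

\begin{thebibliography}{9}

\bibitem{BM}
Daniel de la Barrera Mayoral and Elena Mart\'in Peinador,
\emph{Estructuras de grupo topol\'ogico en $(\mathbb Z,+)$},
arXiv:1603.04695 (2016).

\bibitem{CR}
Comfort and Ross, Fund. Math. 55 (1964).

\bibitem{Kaplan}
S. Kaplan, Duke Math. J. 15 (1948).

\end{thebibliography}
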